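# Rigid fractional ideals over numerical semigroup rings are monomial

## 1. Numerical semigroup rings, fractional ideals, monomial ideals

Throughout, $k$ is a field of arbitrary characteristic and $\mathbb N=\{0,1,2,\dots\}$.

**Definition (numerical semigroup ring).** A *numerical semigroup* is an additive submonoid $H\subseteq\mathbb N$ that contains $0$ and has finite complement in $\mathbb N$. Its semigroup ring is
$$R=k[[H]]=k[[t^h:h\in H]]=\Big\{\sum_{h\in H}a_ht^h : a_h\in k\Big\}\subseteq k[[t]].$$

*Example.* For $H=\langle 2,3\rangle=\{0,2,3,4,\dots\}$ we get $R=k+t^2k[[t]]$, the power series with no linear term.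

Fix $0\ne m\in H$. Then $R$ is free over $k[[t^m]]$, with basis the $t^w$ where $w$ runs through the smallest elements of $H$ in the residue classes mod $m$. So $R$ is Noetherian. It is a one-dimensional local Cohen–Macaulay domain with fraction field $k((t))$. Since $\mathbb N\setminus H$ is finite, we may fix once and for all an integer
$$c\ge 1\quad\text{with}\quad t^ck[[t]]\subseteq R .$$

**Definition (fractional ideal, value set).** A *fractional ideal* of $R$ is a finitely generated $R$-submodule $I$ of $k((t))$. We only consider $I\neq0$. With $v$ the $t$-adic valuation, its *value set* is $v(I)=\{v(x):0\neq x\in I\}\subseteq\mathbb Z$.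

*Example.* Over $R=k[[t^2,t^3]]$ let $I=(1+t)R$. It contains $(1+t)t^2k[[t]]=t^2k[[t]]$, so $I=k(1+t)+t^2k[[t]]$ and $v(I)=\{0,2,3,\dots\}$.

Since $I$ is finitely generated, $v(I)$ has a minimum. Multiplying by $t^{-\min v(I)}$, which gives an isomorphic module, we may assume that $I$ is **normalized**: $I\subseteq k[[t]]$ and $I$ contains a unit $e$ of $k[[t]]$. Then
$$t^ck[[t]]=\big(t^ck[[t]]\big)e\subseteq Re\subseteq I\subseteq k[[t]]. \tag{1}$$
So a normalized $I$ is determined by the subspace $I/t^ck[[t]]$ of the finite-dimensional space $k[t]/(t^c)$.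

**Definition (monomial).** A fractional ideal $J$ is *monomial* if $\sum w_it^i\in J$ implies $w_it^i\in J$ for every $i$.

*Example.* $(1+t)R$ above is not monomial: it contains $1+t$ but not $1$. It is nevertheless isomorphic to the monomial ideal $R$. The interesting question is therefore about isomorphism classes.

**Lemma 1.** For a fractional ideal $J\ne 0$ the following are equivalent: (i) $J$ is monomial; (ii) $J=\{\sum_{s\in\Delta}a_st^s:a_s\in k\}$ with $\Delta=v(J)$; (iii) $J$ is generated by finitely many monomials $t^s$.

*Proof.* Multiplying by a power of $t$ changes nothing, so assume $J$ normalized; then $t^ck[[t]]\subseteq J\subseteq k[[t]]$ by (1).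

(i)$\Rightarrow$(ii). If $s\in v(J)$, some element of $J$ has leading term a multiple of $t^s$, so $t^s\in J$. Conversely, if $t^s$ occurs in an element of $J$, then $t^s\in J$ and $s\in v(J)$. So $J\subseteq\{\sum_{s\in\Delta}a_st^s\}$. For the other inclusion, split a series $\sum_{s\in\Delta}a_st^s$ into the finite sum over $s<c$, which lies in $J$, and a remainder in $t^ck[[t]]\subseteq J$.

(ii)$\Rightarrow$(iii). We claim $J=\sum_{s\in\Delta,\,s<2c}Rt^s$. Write $x\in J$ as its part of degree $<2c$, a finite $k$-combination of such $t^s$, plus an element of $t^{2c}k[[t]]=t^c\cdot t^ck[[t]]\subseteq Rt^c$. Here $c\in\Delta$ because $t^c\in J$, and $c<2c$.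

(iii)$\Rightarrow$(i). Let $x=\sum_j r_jt^{s_j}$ with $r_j\in R$. The degree-$i$ term of $x$ is $\sum_j(\text{degree-}(i-s_j)\text{ term of }r_j)\,t^{s_j}$. Every single term of an element of $R$ is again in $R$, so this lies in $J$. $\square$

**Lemma 2 (homomorphisms are multiplications).** Let $I$ be normalized with unit $e\in I$, let $A$ be a commutative $k$-algebra, and let $M\subseteq A[[t]]$ be an $R$-submodule. Every $R$-linear map $\psi:I\to M$ has the form $\psi(m)=um$ with $u=e^{-1}\psi(e)\in A[[t]]$.

*Proof.* For $m\in I$ both $t^cm$ and $t^ce$ lie in $t^ck[[t]]\subseteq R$. Computing $\psi(t^cme)$ in two ways gives $t^cm\,\psi(e)=\psi(t^cme)=t^ce\,\psi(m)$. Cancel $t^c$, a nonzerodivisor on $A[[t]]$, and divide by the unit $e$. $\square$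

With $A=k$, and after multiplying the ideals by powers of $t$, this shows that isomorphisms of fractional ideals are multiplications by elements $z\in k((t))^\ast$. It also gives
$$\operatorname{Hom}_R(I,I)\cong B:=\{x\in k((t)):xI\subseteq I\}.$$
This $B$ is a ring containing $R$. For $I$ normalized, $B\subseteq k[[t]]$, since $xe\in I\subseteq k[[t]]$ forces $x\in k[[t]]$.

## 2. Semidualizing modules and the question of monomial generators

**Definition (semidualizing).** A finitely generated module $C$ over a commutative ring $R$ is *semidualizing* if the homothety map $R\to\operatorname{Hom}_R(C,C)$ is an isomorphism and $\operatorname{Ext}^i_R(C,C)=0$ for all $i>0$.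

Over $R=k[[H]]$ the modules $R$ and $K$ (the canonical module) are always semidualizing. A semidualizing module is *nontrivial* if it is isomorphic to neither.

*Example.* For $H=\langle9,10,11,12,15\rangle$ the fractional ideal $I=(1,t)$ is a nontrivial semidualizing module; this example comes with the question below.

*Non-example.* Let $R=k[[t^2,t^3]]$ and $I=k[[t]]=R+Rt$. The homothety map $R\to\operatorname{Hom}_R(I,I)=k[[t]]$ is not onto. Let us also compute $\operatorname{Ext}^1_R(I,I)$. The surjection $R^2\to I$, $(a,b)\mapsto a+bt$, has kernel $\{(-bt,b): b,\,bt\in R\}$. Since $bt\in R$ says that $b$ has zero constant term, this kernel is $N=t^2k[[t]]$ via $b$. Every homomorphism $N\to k[[t]]$ is multiplication by an element of $t^{-2}k[[t]]$. The pair $(p,q)\in\operatorname{Hom}_R(R^2,k[[t]])=k[[t]]^2$ restricts to $b\mapsto b(q-tp)$, so the restrictions fill out $k[[t]]$. Hence $\operatorname{Ext}^1_R(I,I)\cong t^{-2}k[[t]]/k[[t]]$, of dimension $2$. So a monomial ideal need not have vanishing $\operatorname{Ext}^1$.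

**Lemma 3.** Every semidualizing module $C$ over $R=k[[H]]$ is isomorphic to a nonzero fractional ideal.

*Proof.* Let $\mathfrak m$ be the maximal ideal; $R$ is a domain and not a field. Since $\operatorname{Hom}_R(C,C)\cong R\neq0$, we have $C\ne0$. Suppose $R/\mathfrak m$ embeds in $C$. By Nakayama $C/\mathfrak mC\ne0$, so there is a surjection $C\to R/\mathfrak m$. The composite $C\to R/\mathfrak m\to C$ is a nonzero element of $\operatorname{Hom}_R(C,C)\cong R$ killed by $\mathfrak m$, which is impossible in a domain that is not a field. So $\mathfrak m\notin\operatorname{Ass}C$. The only other prime is $0$, hence $C$ is torsion-free and embeds in $C\otimes_Rk((t))\cong k((t))^r$. Localizing $\operatorname{Hom}_R(C,C)\cong R$ at $0$ gives $r^2=1$, so $r=1$. $\square$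

All terms of the question, which comes from Ela Celikbas, Hugh Geller and Toshinori Kobayashi, "Semidualizing Modules over Numerical Semigroup Rings", arXiv:2306.14989 (2023), are now in place.

**Question.** Let $I$ be a nontrivial semidualizing module over $k[[H]]$. Is $I$ necessarily isomorphic to a fractional ideal generated by finitely many monomials, for every $k$, every $H$ and every $I$?

The answer is yes, and only the first $\operatorname{Ext}$ is needed.

**Theorem.** Let $I\ne0$ be a fractional ideal of $R=k[[H]]$ with $\operatorname{Ext}^1_R(I,I)=0$. Then there is $z\in k((t))^\ast$ such that $zI=\{\sum_{s\in\Delta}a_st^s:a_s\in k\}$, where $\Delta=v(zI)$. Hence $I$ is isomorphic to a fractional ideal generated by finitely many monomials.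

By Lemma 3, every semidualizing module over every $k[[H]]$, nontrivial or not, is then isomorphic to a fractional ideal generated by finitely many monomials.

## 3. The rings with $t^ck[[t]]\subseteq R$ for $c\le 4$

Take $R=k+t^ck[[t]]$. A normalized $I$ is a subspace between $t^ck[[t]]$ and $k[[t]]$ that contains a unit $e$. Replacing $I$ by $e^{-1}I$, we may assume $1\in I$.

*$c=1$, $H=\mathbb N$.* Then $I=k[[t]]$.

*$c=2$, $H=\langle2,3\rangle$.* Since $1\in I$, either $I=R$ or $I=k[[t]]$.

*$c=3$, $H=\langle3,4,5\rangle$.* If $I\neq R,k[[t]]$, then $I=k+k(\alpha t+\beta t^2)+t^3k[[t]]$ with $(\alpha,\beta)\neq0$. If $\alpha=0$, $I$ is monomial. If $\alpha=1$, put $v=1-\beta t$. Modulo $t^3$ we have $v(t+\beta t^2)\equiv t$, and $v\cdot1=1-\beta t$, so $vI=k+kt+t^3k[[t]]$ is monomial.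

Up to here no hypothesis on $\operatorname{Ext}$ was used. At $c=4$ this changes.

**Proposition 4.** For any field $k$ let $H=\langle4,5,6,7\rangle$, so $R=k+t^4k[[t]]$, and let
$$I=k\cdot1+k(t+t^3)+t^4k[[t]].$$
Then $(I:I):=\{x\in k((t)):xI\subseteq I\}$ equals $R$, so the homothety map of $I$ is bijective, but $I$ is not isomorphic to a monomial fractional ideal.

*Proof.* Let $xI\subseteq I$. From $x\cdot1\in I$ we get $x=\sum_{i\ge0} x_it^i$ with $x_2=0$ and $x_3=x_1$. The $t^2$-coefficient of $x(t+t^3)\in I$ is $x_1$, so $x_1=0$. Hence $x\in k+t^4k[[t]]=R$. The inclusion $R\subseteq(I:I)$ is clear.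

Suppose $zI$ is monomial. Up to a power of $t$ and a constant, $z$ is some $v=1+at+bt^2+\cdots$. Since $v(vI)=v(I)=\{0,1,4,5,\dots\}$, Lemma 1 gives $vI=k+kt+t^4k[[t]]$. Now $v\cdot1\in vI$ forces $b=0$, and the $t^3$-coefficient of $v(t+t^3)\in vI$ forces $b+1=0$, a contradiction. $\square$

So bijectivity of the homothety map cannot replace the hypothesis $\operatorname{Ext}^1_R(I,I)=0$ in the Theorem, and any proof has to use that hypothesis.

## 4. The derivation $t\,\frac{d}{dt}$, and where it fails in characteristic $p$

Monomial subspaces are those stable under rescaling $t\mapsto\lambda t$. The first thing to try is the infinitesimal rescaling $D=t\frac{d}{dt}$, that is, $D(\sum a_it^i)=\sum ia_it^i$. Let $I$ be normalized with $\operatorname{Ext}^1_R(I,I)=0$.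

*From $\operatorname{Ext}^1$ to $D$.* We have $D(R)\subseteq R$, because $R$ is monomial. Consider $\theta:I\to k[[t]]/I$, $\theta(m)=D(m)+I$. Since $D(rm)=rD(m)+D(r)m$ and $D(r)m\in I$ for $r\in R$, the map $\theta$ is $R$-linear. Apply $\operatorname{Hom}_R(I,-)$ to $0\to I\to k[[t]]\to k[[t]]/I\to0$: as $\operatorname{Ext}^1_R(I,I)=0$, $\theta$ lifts to a map $I\to k[[t]]$. By Lemma 2 this is multiplication by some $g=\sum g_it^i\in k[[t]]$. Hence
$$D(m)-gm\in I\qquad\text{for all }m\in I. \tag{2}$$

*Removing $g$.* Look for $v=1+\sum_{n\ge1}v_nt^n$ with $D(v)=(g_0-g)v$, that is,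
$$n\,v_n=-\sum_{i=1}^{n}g_iv_{n-i}\qquad(n\ge1). \tag{3}$$
If $\operatorname{char}k=0$ this has a solution. Then $D(vm)=v\big(D(m)-gm+g_0m\big)\in vI$ for $m\in I$, so $D(vI)\subseteq vI$.

*Splitting.* The space $vI/t^ck[[t]]$ is a $D$-stable subspace of $k[t]/(t^c)$, where $D$ is diagonal with eigenvectors $1,t,\dots,t^{c-1}$ and eigenvalues $0,1,\dots,c-1$. In characteristic $0$ these are distinct, so the subspace is spanned by monomials and $vI$ is monomial. This proves the Theorem in characteristic $0$.

In characteristic $p$ two steps break. Equation (3) at $n=p$ reads $0=-\sum_{i=1}^pg_iv_{p-i}$, with no $v_p$ left to adjust. And the eigenvalues of $t^i$ and $t^{i+p}$ coincide. The loss is real: condition (2) is too weak. Take $\operatorname{char}k=2$ and the ideal $I$ of Proposition 4. Then $D(1)=0$ and $D(t+t^3)=t+3t^3=t+t^3$, so $D(I)\subseteq I$ and (2) holds with $g=0$, although $I$ is not isomorphic to any monomial ideal.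

What distinguishes this $I$ from its rescalings? Replace $t$ by $\lambda t$ with $\lambda=1+\varepsilon$. Then $t+t^3$ becomes $\lambda(t+\lambda^2t^3)$. In characteristic $2$ we have $\lambda^2=1+\varepsilon^2$: nothing happens at first order, but something happens at order $\varepsilon^2$. This suggests keeping $\varepsilon$ as a full formal variable. The integer $n$, which may vanish in $k$, is then replaced by $(1+\varepsilon)^n-1$, which is a nonzero polynomial for every $n\ge1$ in every characteristic.

There are two prices. The lifting must be done to all orders in $\varepsilon$; Nakayama's lemma does that. And the obstruction at $t^n$ is now a whole power series $f(\varepsilon)$, to be canceled by one scalar of $k$; the composition law of rescalings will make this possible.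

## 5. Rescaling with coefficients in $k[[\varepsilon]]$

From here to the end of Section 7, $I$ is normalized with unit $e\in I$, and $B=\{x\in k((t)) : xI\subseteq I\}$. Recall that $t^ck[[t]]\subseteq R\subseteq B\subseteq k[[t]]$.

**Definition (extension of coefficients).** For a commutative $k$-algebra $A$ and a $k$-subspace $W$ with $t^ck[[t]]\subseteq W\subseteq k[[t]]$ put
$$W_A:=A\cdot W+t^cA[[t]]\subseteq A[[t]].$$

Choose $m_1,\dots,m_q\in W$ forming a basis of $W$ modulo $t^ck[[t]]$ and complete it to a basis $m_1,\dots,m_c$ of $k[t]/(t^c)$. Let $\ell_1,\dots,\ell_p$ be the dual coordinate functionals belonging to $m_{q+1},\dots,m_c$. Then $W/t^ck[[t]]$ is their common kernel. Since $A[t]/(t^c)$ is free over $A$ on $m_1,\dots,m_c$, we get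
$$W_A=\bigoplus_{i\le q}Am_i\oplus t^cA[[t]]=\{x\in A[[t]]:\ell_a(x)=0\text{ for all }a\}, \tag{4}$$
where $\ell_a$ is extended $A$-linearly and applied to $x$ modulo $t^c$. For $v\in k[[t]]^\ast$ we have $(vW)_A=vW_A$. As $R$ is monomial, $R_A=\{\sum_{h\in H}a_ht^h:a_h\in A\}$.

**Definition (rescaling).** For $\lambda\in A^\ast$ let $\varphi_\lambda$ be the $A$-algebra automorphism $\sum a_it^i\mapsto\sum a_i\lambda^it^i$ of $A[[t]]$.

Then $\varphi_\lambda\varphi_\mu=\varphi_{\lambda\mu}$, and $\varphi_\lambda(R_A)=R_A$.

*Example.* Let $R=k[[t^2,t^3]]$, $I=(1+t)R$, $A=k[[\varepsilon]]$, $\lambda=1+\varepsilon$. Then $I_A=(1+t)R_A$, and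
$$\varphi_\lambda(I_A)=(1+\lambda t)R_A=u\,I_A,\qquad u=\frac{1+\lambda t}{1+t}=1+\varepsilon t+O(t^2).$$

*Example.* For the ideal $I$ of Proposition 4 and the same $A,\lambda$, there is no unit $u$ of $A[[t]]$ with $\varphi_\lambda(I_A)=uI_A$. Indeed $\varphi_\lambda(I_A)=A+A(t+\lambda^2t^3)+t^4A[[t]]$, and we may scale $u$ to $1+u_1t+u_2t^2+u_3t^3+\cdots$. From $u\cdot1\in\varphi_\lambda(I_A)$ we get $u_2=0$. From $u(t+t^3)=t+u_1t^2+(u_2+1)t^3+\cdots\in\varphi_\lambda(I_A)$ we get $u_1=0$ and $u_2+1=\lambda^2$. So $\lambda^2=1$, which is false in $k[[\varepsilon]]$ in every characteristic.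

**Lemma 5 (stabilizer).** For every commutative $k$-algebra $A$: $\{x\in A[[t]]:xI_A\subseteq I_A\}=B_A$.

*Proof.* Use $m_b$ ($b\le q$) and $\ell_a$ as above for $W=I$. Multiplication by $x\in A[[t]]$ always maps $t^cA[[t]]$ into $t^cA[[t]]\subseteq I_A$. So by (4) the condition $xI_A\subseteq I_A$ says $\ell_a(xm_b)=0$ for all $a,b$. This is a homogeneous linear system in $(x_0,\dots,x_{c-1})\in A^c$ with coefficients in $k$. By row reduction over $k$, its solutions in $A^c$ are the $A$-span of its solutions in $k^c$. The latter describe $B/t^ck[[t]]$. $\square$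

**Lemma 6 (base change).** Let $\alpha:A\to A'$ be a map of commutative $k$-algebras, extended coefficientwise to $A[[t]]\to A'[[t]]$. If $\varphi_\lambda(I_A)=uI_A$ with $\lambda\in A^\ast$ and $u\in A[[t]]^\ast$, then $\varphi_{\alpha(\lambda)}(I_{A'})=\alpha(u)I_{A'}$.

*Proof.* Both sides are $A'$-modules containing $t^cA'[[t]]$. Modulo it, the left side is generated by the $\varphi_{\alpha(\lambda)}(m)$ and the right side by the $\alpha(u)m$, with $m\in I$. Since $m$ has coefficients in $k$,
$$\varphi_{\alpha(\lambda)}(m)=\alpha(\varphi_\lambda(m))\in\alpha(uI_A)\subseteq\alpha(u)I_{A'},\qquad \alpha(u)m=\alpha(um)\in\alpha(\varphi_\lambda(I_A))\subseteq\varphi_{\alpha(\lambda)}(I_{A'}).\qquad\square$$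

**From now on $A=k[[\varepsilon]]$ and $\lambda=1+\varepsilon$.** The next lemma replaces the eigenvalue argument of Section 4.

**Lemma 7.** Let $t^ck[[t]]\subseteq W\subseteq k[[t]]$ be a $k$-subspace with $\varphi_\lambda(W_A)\subseteq W_A$. Then $\sum w_it^i\in W$ implies $w_it^i\in W$ for all $i$.

*Proof.* For $i\ge c$ this is clear. Let $\ell$ be any functional on $k[t]/(t^c)$ vanishing on $W$; its $A$-linear extension vanishes on $W_A$. Apply it to $\varphi_\lambda(\sum w_it^i)\in W_A$:
$$\sum_{i<c}\ell(t^i)\,w_i\,(1+\varepsilon)^i=0\quad\text{in }k[[\varepsilon]].$$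
The polynomials $(1+\varepsilon)^i$ have distinct degrees, so they are linearly independent over $k$. Hence $\ell(w_it^i)=0$ for each $i<c$. As $\ell$ was arbitrary, $w_it^i\in W$. $\square$

## 6. Vanishing of $\operatorname{Ext}^1$ makes $I$ isomorphic to its rescaling

**Proposition 8.** If $\operatorname{Ext}^1_R(I,I)=0$, there is $u\in1+tA[[t]]$ with $\varphi_\lambda(I_A)=uI_A$.

*Proof.* **Step 1: a Noetherian setting.** We want to use Nakayama with respect to $\varepsilon$. Comparing coefficients of powers of $\varepsilon$, $R_A=R[[\varepsilon]]$. This is a Noetherian local ring whose maximal ideal contains $\varepsilon$. The functionals in (4) are applied coefficient by coefficient in $\varepsilon$, so $I_A=I[[\varepsilon]]$. If $g_1,\dots,g_r$ generate $I$ over $R$, then $I[[\varepsilon]]=\sum g_jR[[\varepsilon]]$, so $I_A=I\cdot R_A$.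

Put $L:=\varphi_\lambda(I_A)$. For $\rho\in R_A$ and $x\in I_A$ we have $\rho\,\varphi_\lambda(x)=\varphi_\lambda(\varphi_\lambda^{-1}(\rho)x)\in L$, because $\varphi_\lambda(R_A)=R_A$. So $L$ is an $R_A$-submodule of $A[[t]]$, generated by the $\varphi_\lambda(g_j)$.

**Step 2: $L$ is a deformation of $I$.** Here we relate $L$ to $I$ by an exact sequence. Let $\pi:A[[t]]\to k[[t]]$ be the map $\varepsilon\mapsto0$. It is $R$-linear, with kernel $\varepsilon A[[t]]$. Since $\lambda\equiv1$ modulo $\varepsilon$, we have $\pi\varphi_\lambda=\pi$, and so $\pi(L)=\pi(I_A)=I$. From $I_A=I[[\varepsilon]]$ we see $I_A\cap\varepsilon A[[t]]=\varepsilon I_A$. Applying the $A$-linear automorphism $\varphi_\lambda$ gives $L\cap\ker\pi=\varepsilon L$. As $A[[t]]$ is a domain, multiplication by $\varepsilon$ is injective on $L$. So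
$$0\to L\xrightarrow{\ \varepsilon\ }L\xrightarrow{\ \pi\ }I\to0 \tag{5}$$
is an exact sequence of $R$-modules.

**Step 3: $\operatorname{Ext}^1_R(I,L)=0$.** This removes the obstruction to lifting $\mathrm{id}_I$. Compute $\operatorname{Ext}^1_R(I,L)$ from a resolution of $I$ by finitely generated free $R$-modules. It is a cohomology module of a complex of modules $L^{b_i}$ whose maps are matrices over $R$, hence $R_A$-linear. So $\operatorname{Ext}^1_R(I,L)$ is a finitely generated $R_A$-module, and the map induced by $\varepsilon:L\to L$ is multiplication by $\varepsilon$. The long exact sequence of (5) contains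
$$\operatorname{Ext}^1_R(I,L)\xrightarrow{\ \varepsilon\ }\operatorname{Ext}^1_R(I,L)\to\operatorname{Ext}^1_R(I,I)=0,$$
so multiplication by $\varepsilon$ is onto, and Nakayama gives $\operatorname{Ext}^1_R(I,L)=0$.

**Step 4: lifting the identity.** We now produce $u$. By Step 3, $\operatorname{Hom}_R(I,L)\to\operatorname{Hom}_R(I,I)$ is surjective. So there is an $R$-linear $\psi:I\to L$ with $\pi\psi=\mathrm{id}_I$. By Lemma 2, $\psi(m)=um$ with $u=e^{-1}\psi(e)\in A[[t]]$, and $\pi(u)=e^{-1}\pi(\psi(e))=1$.

**Step 5: $uI_A$ is all of $L$.** From $uI=\psi(I)\subseteq L$ we get $uI_A=uI\,R_A\subseteq L$. For $x\in L$ we have $\pi(x)\in I$, so $x-u\pi(x)\in L$, and this element is killed by $\pi$. Hence it lies in $L\cap\ker\pi=\varepsilon L$. So $L=uI_A+\varepsilon L$, and Nakayama over $R_A$ gives $L=uI_A$.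

**Step 6: normalizing $u$.** Let $u(0)\in A$ be the constant term of $u$ as a series in $t$. Since $\pi(u)=1$, $u(0)\equiv1$ modulo $\varepsilon$, so $u(0)\in A^\ast$. As $I_A$ is an $A$-module, $u$ may be replaced by $u/u(0)\in1+tA[[t]]$. $\square$

## 7. The multiplier is a cocycle, and it is a coboundary

If $\varphi_\lambda(I_A)=uI_A$ and we pass to $vI$ with $v\in k[[t]]^\ast$, the multiplier changes from $u$ to $\varphi_\lambda(v)uv^{-1}$. We want to choose $v$ so that the multiplier becomes trivial. On the other hand, rescaling by $\lambda$ and then by $\mu$ is rescaling by $\lambda\mu$, which constrains $u$ modulo the units that stabilize $I$. We play these two facts against each other, one power of $t$ at a time.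

**Proposition 9.** If $\varphi_\lambda(I_A)=uI_A$ for some $u\in1+tA[[t]]$, then there is $v\in1+tk[[t]]$ such that $vI$ is monomial.

*Proof.* **Step 1: the stabilizer $B$ is monomial.** This gives control of which exponents can be changed for free. For $x\in A[[t]]$, by Lemma 5,
$$x\in B_A\iff xI_A\subseteq I_A\iff\varphi_\lambda(x)\,uI_A\subseteq uI_A\iff\varphi_\lambda(x)\in B_A.$$
The middle equivalence applies $\varphi_\lambda$, and the last cancels the unit $u$. So $\varphi_\lambda(B_A)\subseteq B_A$, and Lemma 7 applies to $W=B$. With $H'=\{h:t^h\in B\}$, a numerical semigroup containing $H$, we get $B=k[[H']]$, and for every commutative $k$-algebra $A'$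
$$B_{A'}=\Big\{\sum_{h\in H'}a_ht^h:a_h\in A'\Big\}. \tag{6}$$

**Step 2: push the multiplier as far as possible.** Consider the integers $n$ with $1\le n\le c$ for which there exist $v\in1+tk[[t]]$ and $u\in1+t^nA[[t]]$ with
$$\varphi_\lambda\big((vI)_A\big)=u\,(vI)_A.$$
By hypothesis $n=1$ occurs, with $v=1$. Let $n$ be the largest such integer, with corresponding $v$ and $u$. We show that $n=c$ finishes the proof and that $n<c$ is impossible.

**Step 3: the case $n=c$.** Then $u$ and $u^{-1}$ lie in $1+t^cA[[t]]\subseteq B_A$, and $B_A$ stabilizes $(vI)_A=vI_A$. So $u(vI)_A=(vI)_A$, that is, $\varphi_\lambda((vI)_A)=(vI)_A$. Since $t^ck[[t]]\subseteq vI\subseteq k[[t]]$, Lemma 7 with $W=vI$ says that $vI$ is monomial.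

Now suppose $n<c$. Replace $I$ by $vI$. This changes neither $B$ nor the inclusions $t^ck[[t]]\subseteq I\subseteq k[[t]]$, and $I$ still contains a unit. So $\varphi_\lambda(I_A)=uI_A$ with
$$u=1+f(\varepsilon)t^n+O(t^{n+1}),\qquad f\in k[[\varepsilon]].$$
If we find $v'\in1+tk[[t]]$ and a multiplier in $1+t^{n+1}A[[t]]$ for $v'I$, the maximality of $n$ is contradicted, since the product of the two elements of $1+tk[[t]]$ is again in $1+tk[[t]]$ and $n+1\le c$.

**Step 4: $n<c$ and $n\in H'$; the term is absorbed by the stabilizer.** By (6), $1+ft^n$ and its inverse $\sum_i(-f)^it^{in}$ lie in $B_A$, so $(1+ft^n)I_A=I_A$. Hence $\varphi_\lambda(I_A)=u(1+ft^n)^{-1}I_A$ with $u(1+ft^n)^{-1}\in1+t^{n+1}A[[t]]$, a contradiction with $v'=1$.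

**Step 5: $n<c$ and $n\notin H'$; a functional equation for $f$.** Here we exploit $\varphi_\lambda\varphi_\mu=\varphi_{\lambda\mu}$ with two independent parameters. Let $A'=k[[\varepsilon,\delta]]$, $\mu=1+\delta$, $I'=I_{A'}$. Apply Lemma 6 to the three $k$-algebra maps $k[[\varepsilon]]\to A'$ that send $\varepsilon$ to $\varepsilon$, $\delta$ and $\varepsilon+\delta+\varepsilon\delta$. They send $1+\varepsilon$ to $\lambda$, $\mu$ and $\lambda\mu$. With $u_1,u_2,u_3$ the images of $u$,
$$\varphi_\lambda(I')=u_1I',\qquad\varphi_\mu(I')=u_2I',\qquad\varphi_{\lambda\mu}(I')=u_3I'.$$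
Therefore
$$u_3I'=\varphi_\lambda(\varphi_\mu(I'))=\varphi_\lambda(u_2I')=\varphi_\lambda(u_2)\,u_1I'.$$
So $w:=u_3^{-1}\varphi_\lambda(u_2)u_1$ satisfies $wI'=I'$, and $w\in B_{A'}$ by Lemma 5. We have
$$u_1=1+f(\varepsilon)t^n+\cdots,\quad \varphi_\lambda(u_2)=1+(1+\varepsilon)^nf(\delta)t^n+\cdots,\quad u_3=1+f(\varepsilon+\delta+\varepsilon\delta)t^n+\cdots .$$
Since $n\notin H'$, the $t^n$-coefficient of $w$ is $0$ by (6):
$$f(\varepsilon+\delta+\varepsilon\delta)=(1+\varepsilon)^nf(\delta)+f(\varepsilon). \tag{7}$$

**Step 6: solving the functional equation.** The goal is to show that $f$ depends on one scalar only. The left side of (7) is symmetric in $\varepsilon$ and $\delta$, so the right side is too: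
$$(1+\varepsilon)^nf(\delta)+f(\varepsilon)=(1+\delta)^nf(\varepsilon)+f(\delta).$$
With $b(\varepsilon)=1-(1+\varepsilon)^n$ this reads
$$f(\varepsilon)\,b(\delta)=f(\delta)\,b(\varepsilon). \tag{8}$$
In every characteristic $b\neq0$: the coefficient of $\varepsilon^n$ in $b$ is $-1$. Write $f=\sum f_j\varepsilon^j$ and compare coefficients of $\delta^n$ in (8): $-f(\varepsilon)=f_n\,b(\varepsilon)$. So
$$f(\varepsilon)=a\,b(\varepsilon)=a(1-\lambda^n),\qquad a:=-f_n\in k.$$

**Step 7: removing the term.** Put $v'=1+at^n$. Then
$$\varphi_\lambda\big((v'I)_A\big)=\varphi_\lambda(v')\,\varphi_\lambda(I_A)=\varphi_\lambda(v')\,u\,I_A=\varphi_\lambda(v')\,u\,v'^{-1}\,(v'I)_A,$$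
$$\varphi_\lambda(v')\,u\,v'^{-1}=1+(a\lambda^n+f-a)t^n+O(t^{n+1})\in1+t^{n+1}A[[t]],$$
because $f=a-a\lambda^n$. This again contradicts the maximality of $n$. So $n=c$, and Step 3 concludes. $\square$

*The procedure on an example.* For $I=(1+t)R$ over $R=k[[t^2,t^3]]$ we found $u=1+\varepsilon t+O(t^2)$. Here $B=R$, so $n=1\notin H'$, and $f(\varepsilon)=\varepsilon$. Equation (7) reads $\varepsilon+\delta+\varepsilon\delta=(1+\varepsilon)\delta+\varepsilon$, which is correct. Step 6 gives $a=-1$, so $v'=1-t$ and $v'I=(1-t^2)R=R$, since $1-t^2$ is a unit of $R$.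

*The obstruction of Section 4.* Suppose $\operatorname{char}k=p$ divides $n$. Then $b$ has linear coefficient $-n=0$, and $f=ab$ gives $f_1=0$. The first-order term, which no choice of $a$ could have canceled, is forced to vanish by the composition law.

**Proof of the Theorem.** Multiplying by a power of $t$, assume $I$ normalized; $\operatorname{Ext}^1_R(I,I)=0$ is preserved. Proposition 8 gives $u$, and Proposition 9 gives $v\in1+tk[[t]]$ such that $J=vI$ is monomial. By Lemma 1, $J=\{\sum_{s\in\Delta}a_st^s\}$ with $\Delta=v(J)$, and $J$ is generated by finitely many monomials $t^s$; one may take those with $s\in\Delta$, $s<2c$. $\blacksquare$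

## 8. The rescaling criterion, value sets, and dependence on the characteristic

Proposition 9 did not use $\operatorname{Ext}^1$, only its consequence. This gives an exact characterization.

**Proposition 10.** A normalized fractional ideal $I$ is isomorphic to a monomial fractional ideal if and only if $\varphi_{1+\varepsilon}(I[[\varepsilon]])\cong I[[\varepsilon]]$ as $R[[\varepsilon]]$-modules.

*Proof.* As in Section 6, $I_A=I[[\varepsilon]]$ and $R_A=R[[\varepsilon]]$; put $L=\varphi_\lambda(I_A)$.

($\Leftarrow$) Let $\psi:I_A\to L$ be an $R_A$-isomorphism. By Lemma 2 applied to $\psi|_I$, $\psi(m)=wm$ for $m\in I$, with $w=e^{-1}\psi(e)\in A[[t]]$. Since $I_A=IR_A$, this holds for all $m\in I_A$, and $L=wI_A$. To apply Proposition 9 we need $w$ to be a unit. The element $\varphi_\lambda(e)\in L$ is a unit of $A[[t]]$, and $\varphi_\lambda(e)=w\cdot\psi^{-1}(\varphi_\lambda(e))$ with $\psi^{-1}(\varphi_\lambda(e))\in I_A\subseteq A[[t]]$. So $w$ divides a unit and is a unit. Then $w(0)\in A^\ast$, $w/w(0)\in1+tA[[t]]$ and $\varphi_\lambda(I_A)=(w/w(0))I_A$.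 Proposition 9 applies.

($\Rightarrow$) An isomorphism to a monomial ideal is multiplication by some $z=t^sv$ with $v\in k[[t]]^\ast$, and then $vI$ is monomial too. So $\varphi_\lambda(vI_A)=vI_A$, that is, $\varphi_\lambda(v)\varphi_\lambda(I_A)=vI_A$. Hence $\varphi_\lambda(I_A)=\varphi_\lambda(v)^{-1}v\,I_A\cong I_A$. $\square$

**Proposition 11.** Two fractional ideals $I$ of $R$ with $\operatorname{Ext}^1_R(I,I)=0$ are isomorphic if and only if their value sets agree up to translation. There are at most $2^{|\mathbb N\setminus H|}$ isomorphism classes of such ideals.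

*Proof.* Isomorphisms are multiplications by elements $z\in k((t))^\ast$, which translate value sets by $v(z)$. Conversely, by the Theorem each such ideal is isomorphic to $\{\sum_{s\in\Delta}a_st^s\}$, where $\Delta$ is a translate of its value set. If the value sets agree up to translation, these monomial ideals differ by a power of $t$. For the count, translate so that $\min\Delta=0$. Then $H=0+H\subseteq\Delta\subseteq\mathbb N$, which leaves at most $2^{|\mathbb N\setminus H|}$ sets. $\square$

**Proposition 12.** For fixed $H$, the map $I\mapsto v(I)-\min v(I)$ is a bijection from isomorphism classes of semidualizing $k[[H]]$-modules onto a finite set $\mathrm{SD}_p(H)$ of sets $\Delta$ with $\Delta+H\subseteq\Delta$ and $H\subseteq\Delta\subseteq\mathbb N$. This set depends only on $H$ and $p=\operatorname{char}k$.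

*Proof.* **Step 1: describing the image.** For $\Delta$ as in the statement put $I_{\Delta,k}=\{\sum_{s\in\Delta}a_st^s:a_s\in k\}$. By Lemma 3, the Theorem and Proposition 11, the map is well defined and injective, and its image is the set of those $\Delta$ for which $I_{\Delta,k}$ is semidualizing. There are finitely many $\Delta$ between $H$ and $\mathbb N$.

**Step 2: descent to the prime field.** We show that the condition on $\Delta$ can be tested over the prime field $k_0\subseteq k$. Let $0\neq m\in H$ and $x=t^m$. Both $k[[H]]$ and $I_{\Delta,k}$ are free over $k[[x]]$. Bases are given by the $t^s$, with $s$ running through the smallest elements of $H$, respectively of $\Delta$, in each residue class mod $m$. These bases do not depend on $k$, so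
$$k[[H]]=k_0[[H]]\otimes_{k_0[[x]]}k[[x]],\qquad I_{\Delta,k}=I_{\Delta,k_0}\otimes_{k_0[[x]]}k[[x]]=I_{\Delta,k_0}\otimes_{k_0[[H]]}k[[H]].$$
The map $k_0[[x]]\to k[[x]]$ is flat, since $k[[x]]$ is torsion-free over the discrete valuation ring $k_0[[x]]$. By base change $k_0[[H]]\to k[[H]]$ is flat. It is also local, hence faithfully flat.

**Step 3: transfer of the property.** For finitely generated modules over Noetherian rings, $\operatorname{Hom}$, $\operatorname{Ext}^i$ and the homothety map commute with flat base change. Under a faithfully flat base change, a module vanishes, and a map is an isomorphism, if and only if this holds after the base change. So $I_{\Delta,k}$ is semidualizing over $k[[H]]$ if and only if $I_{\Delta,k_0}$ is semidualizing over $k_0[[H]]$. The prime field $k_0$ depends only on $p$. $\square$
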